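# Visibly pushdown languages over a sliding window of fixed size: constant, logarithmic or linear space

## 1. Three growth rates: a guess and five small languages

A stream of letters runs past us. At every moment we must say whether the last $n$ letters form a word of a fixed language $L$, and we ask how many bits of memory this needs as a function of $n$. For regular languages three answers occur: constant, logarithmic or linear. This is the space trichotomy for regular languages, quoted in the source of the problem, the paper "Regular Languages in the Sliding Window Model" by Ganardi, Hucke, Lohrey, Mamouras and Starikovskaya (arXiv:2402.13385, 2024). The problem asks whether the same holds for the larger class of visibly pushdown languages. The answer one would first guess is yes: a related model in which the window length may vary is known to have exactly these three rates for visibly pushdown languages. The guess is correct, but the passage from that model to ours is not free, and it is the main work of these notes. We begin by fixing the model and testing the guess by hand.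

**The fixed-size model.** Let $\Sigma$ be a finite alphabet, $L\subseteq\Sigma^*$ and $n\ge 1$. A deterministic sliding window algorithm for $L$ and window size $n$ reads $a_1a_2a_3\cdots$ letter by letter and, after $a_t$, outputs whether the active window $a_{t-n+1}\cdots a_t$ lies in $L$. At the start the window is filled with a fixed letter of $\Sigma$. The space of the algorithm is $\log_2$ of the number of its reachable memory states, and $F_L(n)$ is the minimal space. Storing the whole window shows $F_L(n)\le n\log_2|\Sigma|=O(n)$.

**Growth notation.** We write $f(n)=\bar\Omega(g(n))$ if there is $c>0$ with $f(n)\ge c\,g(n)$ for infinitely many $n$, and $f(n)=\bar\Theta(g(n))$ if $f(n)=O(g(n))$ and $f(n)=\bar\Omega(g(n))$.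

To compute $F_L(n)$ by hand we count states in the style of Myhill and Nerode. For $u\in\Sigma^n$ and $0\le k\le n$ let $s_k(u)$ be the suffix of $u$ of length $n-k$, that is, $u$ with its first $k$ letters deleted. For $u,u'\in\Sigma^n$ put
$$u\approx_n u'\quad\Longleftrightarrow\quad \text{for all }0\le k\le n\text{ and } x\in\Sigma^k:\ \ s_k(u)x\in L\Leftrightarrow s_k(u')x\in L, \tag{1}$$
and let $c_L(n)$ be the number of $\approx_n$-classes. Note the coupling in (1): when $k$ letters have left the window, exactly $k$ letters have entered. This coupling will be our main difficulty.

**Lemma 5.** $F_L(n)=\log_2 c_L(n)$.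

*Proof.* For the upper bound, store the class of the current window. To see that this can be updated, let $u\approx_n u'$ and let $\hat u,\hat u'$ be the windows after a letter $a$ arrives. For $k<n$ and $x\in\Sigma^k$ we have $s_k(\hat u)x=s_{k+1}(u)\,ax$ with $|ax|=k+1\le n$, and similarly for $u'$, so (1) for $u,u'$ gives the condition for $\hat u,\hat u'$. For $k=n$ the suffix is $\varepsilon$ in both cases. Hence $\hat u\approx_n\hat u'$. The case $k=0$ of (1) says that the class determines the output.

For the lower bound, every $u\in\Sigma^n$ occurs as a window. If windows $u,u'$ occur with the same memory state, then after reading any $x\in\Sigma^k$, $k\le n$, the windows are $s_k(u)x$ and $s_k(u')x$ and the outputs agree. So $u\approx_n u'$, and there are at least $c_L(n)$ memory states. $\square$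

Here are the tests.

1. $L=\Sigma^*a$ over $\{a,b\}$. One bit suffices: $F_L=O(1)$.

2. $L=\Sigma^*a\Sigma^*$ over $\{a,b\}$. We have $s_k(u)x\in L$ iff the last $a$ of $u$ is at a position $>k$ or $x$ contains $a$. So the class depends only on the position of the last $a$, or its absence. If $u$ has its last $a$ at position $p$, and $u'$ has its last $a$ at position $p'<p$ (put $p'=0$ if $u'$ has no $a$), then $k=p'$ and $x=b^{p'}$ separate them. Hence $F_L(n)=\log_2(n+1)$.

3. $L=a\Sigma^*$ over $\{a,b\}$. For $k<n$, $s_k(u)x\in L$ iff the $(k+1)$-st letter of $u$ is $a$. All $2^n$ windows are inequivalent: $F_L(n)=n$.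

4. $L=\{c^jr^j:j\ge0\}$ over $\{c,r\}$. For odd $n$ no word of length $n$ is in $L$, so $F_L(n)=0$. Let $n$ be even. The class of $u$ is given by the set of those $k$ for which $s_k(u)$ is a prefix of $c^{n/2}r^{n/2}$, since the completing $x\in\Sigma^k$ is then unique and does not depend on $u$. The value $k=n$ always belongs to the set. If $u$ ends with exactly $e\ge1$ letters $c$, the set is $\{k: n-k\le\min(e,n/2)\}$, which gives $n/2$ possibilities. If $u$ ends with exactly $j\ge 1$ letters $r$, a nonempty suffix of $u$ that is such a prefix must be $c^{n/2}r^j$. This is possible for $1\le j\le n/2$, so there are $n/2$ further possibilities, plus the set $\{n\}$. Altogether $F_L(n)=\log_2(n+1)$ for even $n$.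

5. $L$ the set of well-bracketed words over one opening bracket $c$ and one closing bracket $r$. Again $F_L(n)=0$ for odd $n$. Let $4\mid n$ and consider the windows in $\{crcr,\,ccrr\}^{n/4}$. If two of them differ in block number $t$, delete $k=4(t-1)+2$ letters. One suffix is $cr$ followed by well-bracketed blocks; the other is $rr$ followed by blocks. Append $x=(cr)^{k/2}\in\Sigma^k$: the first word is in $L$, the second is not. So $F_L(n)\ge n/4$ when $4\mid n$, and $F_L=\bar\Theta(n)$.

The guess survives. Tests 4 and 5 also explain the bars: $F_L$ can jump between $0$ and a large value as $n$ changes by one, so "infinitely often" is the right kind of lower bound.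

## 2. Visibly pushdown automata and unmatched letters

**Visibly pushdown languages.** The alphabet is a disjoint union $\Sigma=\Sigma_c\cup\Sigma_r\cup\Sigma_{\mathrm{int}}$ of calls, returns and internal letters. A visibly pushdown automaton (VPA) pushes exactly one stack symbol on a call, pops one stack symbol on a return (or reads the bottom symbol if the stack is empty, leaving it empty), and does not touch the stack on an internal letter. A visibly pushdown language (VPL) is a language accepted by a VPA. Tests 4 and 5 are VPLs with $c$ a call and $r$ a return; every regular language is a VPL, with all letters declared internal.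

Deterministic VPAs are as expressive as VPAs (Alur–Madhusudan, STOC 2004). For the rest of the notes $L$ is a VPL and we fix a complete deterministic VPA for it, with state set $Q$, initial state $q_0$, transition function $\delta$, and acceptance by final state. A configuration is a pair $(q,\sigma)$ of a state and a finite stack. We write $\mathrm{conf}(w)$ for the configuration reached from $(q_0,\varepsilon)$ on $w$. A word $z$ *distinguishes* two configurations if it leads exactly one of them to a final state.

**Matching.** The well-matched words form the smallest set that contains $\varepsilon$ and the internal letters and is closed under concatenation and under $w\mapsto cwr$ with $c\in\Sigma_c$, $r\in\Sigma_r$. In a word $w$, a call at position $p$ and a return at position $q>p$ are matched if $w[p+1..q-1]$ is well-matched. Every word has a unique factorization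
$$w=w_0\,r_1w_1\cdots r_aw_a\;d_1w_{a+1}\cdots d_bw_{a+b} \tag{2}$$
with all $w_i$ well-matched, $r_i$ returns and $d_i$ calls; the $r_i$ are its unmatched returns and the $d_i$ its unmatched calls. For example, with $c$ a call and $r$ a return, $rccrrrc=r\cdot ccrr\cdot r\cdot c$ has $a=2$, $b=1$, $w_1=ccrr$ and all other $w_i$ empty.

We use these facts freely.

- Whether $p$ and $q$ are matched depends only on the letters from $p$ to $q$. So two positions inside a factor are matched in the factor iff they are matched in the whole word, and a call that is unmatched in a word is unmatched in every factor containing it.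
- A call or return strictly inside a matched pair is matched, with a partner inside that pair.
- In (2), all unmatched returns precede all unmatched calls.
- In a product $vY$, the last unmatched call of $v$ is matched with the first unmatched return of $Y$, the last but one with the second, and so on, until one kind runs out.

**Effect on the stack.** Three observations carry all our pumping.

- (S1) A well-matched $w$ induces a map $\tau_w:Q\to Q$: from $(q,\sigma)$ it leads to $(\tau_w(q),\sigma)$, for every $\sigma$. So replacing a well-matched factor by another one with the same $\tau$ never changes the final state.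
- (S2) If a word has no unmatched returns, the state it reaches depends only on the starting state, since the starting stack is never read.
- (S3) If a word factorized as in (2) is read from a stack of height at most $h$, then before $r_{h+1},r_{h+2},\dots$ the stack is empty, because each of $r_1,\dots,r_h$ removes a symbol as long as there is one and the $w_i$ change nothing. In particular, a word without unmatched calls read from the empty stack ends with the empty stack.

## 3. The variable-size model and the four theorems

In the variable-size model letters arrive and expire independently. The window starts empty; a letter of $\Sigma$ is appended at the end; the symbol $\downarrow$ removes the first letter, and has no effect on the empty window. A variable-size algorithm for $L$ is a deterministic machine, possibly with infinitely many states, that reads streams over $\Sigma\cup\{\downarrow\}$ and always outputs whether the current window is in $L$. One and the same machine must be correct on all streams. Its space at $n$ is $\log_2$ of the number of states that it reaches on streams whose window length never exceeds $n$. Call two streams equivalent if every continuation produces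 equal outputs after both. Inequivalent streams lead every correct machine to different states, so the machine whose states are the equivalence classes is optimal for all $n$ at once. Let $V_L(n)$ be its space at $n$.

Let $[w]$ be the class of $w$ under the Myhill–Nerode right congruence of $L$ ($[w]=[w']$ iff for all $z$: $wz\in L\Leftrightarrow w'z\in L$), and let
$$S_L(n)=\#\{([s_0(u)],[s_1(u)],\dots,[s_n(u)]):u\in\Sigma^n\}.$$
For $L=a\Sigma^*$ over $\{a,b\}$ the sequence spells out $u$, so $S_L(n)=2^n$. In general $S_L(n)\le|\Sigma|^n$. Three comparisons follow from the definitions.

- (V1) $F_L(n)\le V_L(n)$, in particular $F_L(n)\le V_L(n)+O(1)$. Feed the initial window of length $n$ to the optimal machine, then simulate each new letter $a$ by $\downarrow a$. The window length never exceeds $n$.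
- (V2) $V_L(n)\le\log_2\sum_{m\le n}S_L(m)$. Store the sequence $([s_0(w)],\dots,[s_m(w)])$ of the current window $w$, $|w|=m$. Appending $a$ replaces each entry $[s]$ by $[sa]$ and adds a new last entry $[\varepsilon]$; $\downarrow$ deletes the first entry if $m\ge1$; the first entry gives the output. This is one machine, correct on all streams.
- (V3) $\max_{m\le n}\log_2S_L(m)\le V_L(n)$. Two windows of the same length whose sequences differ in entry $k$ become distinguishable after $k$ symbols $\downarrow$ and a suitable word $z$.

Also $V_L(n)=O(n)$, by (V2) and $S_L(m)\le|\Sigma|^m$.

The known theorem that we use is from M. Ganardi, "Visibly pushdown languages over sliding windows" (STACS 2019), and is quoted in the problem: for every VPL, $V_L$ is constant, logarithmic or linear. Only this consequence is needed: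

**(K)** For every VPL $L$, either $V_L(n)=O(\log n)$, or there is $c>0$ with $V_L(n)\ge cn$ for infinitely many $n$.

*Remark.* Since $\max_{m\le n}\log_2 S_L(m)\le V_L(n)\le\log_2\sum_{m\le n}S_L(m)\le\max_{m\le n}\log_2S_L(m)+\log_2(n+1)$, statement (K) is the same for $V_L$ and for the logarithm of the number of class sequences of words of length at most $n$. One could also require, separately for each $n$, correctness only on streams with window length at most $n$. The optimal space $V'_L(n)$ of that problem satisfies $F_L(n)\le V'_L(n)\le V_L(n)$, by the proof of (V1), so both inequalities of Theorem 2 below hold for $V'_L$ too.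

**Theorem 1 (trichotomy).** For every VPL $L$, $F_L(n)$ is $O(1)$, $\bar\Theta(\log n)$ or $\bar\Theta(n)$.

**Theorem 2 (transfer).** For every VPL $L$ there is $D$ with $F_L(n)\le V_L(n)+O(1)$ and
$$V_L(n)\le D\max_{N\le Dn}F_L(N)+D\log_2(n+1)+D\qquad\text{for all }n\ge1.$$
Hence $F_L=O(\log n)$ iff $V_L=O(\log n)$, and $F_L=\bar\Theta(n)$ iff $V_L=\bar\Theta(n)$. (This theorem does not use (K).)

**Theorem 3 (bottom gap and classification).** For a VPL $L$, either $F_L=O(1)$ or $F_L(n)\ge\log_2(n-|Q|+2)$ for infinitely many $n$. The constant $1$ in front of $\log_2n$ is optimal. Moreover $F_L=O(1)$ iff $L$ is a finite Boolean combination of languages $\Sigma^*x$ ($x\in\Sigma^*$) and regular length languages $\{w:|w|\in J\}$ ($J$ ultimately periodic).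

**Theorem 4 (supplement, not needed for Theorem 1).** Let $L$ be a VPL.
(a) If $F_L$ is not $O(\log n)$, then for some $c'>0$ the set $\{N:F_L(N)\ge c'N\}$ has positive upper density.
(b) If $V_L(n)\ge cn$ for some $c>0$ and *all* large $n$, then for some $c'>0$ this set has positive lower density.

The maximum over $N\le Dn$ in Theorem 2 cannot be replaced by $F_L(n)$ alone. For the bracket language of test 5 and odd $n$ we have $F_L(n)=0$, whereas $V_L(n)\ge V_L(n-1)\ge F_L(n-1)$, which is at least $(n-1)/4$ when $4\mid n-1$.

## 4. How long a suffix decides membership: proof of Theorem 3

For any language $L$ let $\lambda(n)\in[0,n]$ be the least $m$ such that membership in $L$ of words of length $n$ depends only on their last $m$ letters. For $\Sigma^*a$ over $\{a,b\}$ it is $1$ for all $n\geq 1$. For the bracket language it is $0$ for odd $n$, and $n$ for even $n\ge2$, because $(cr)^{n/2}\in L$ while $rr(cr)^{n/2-1}\notin L$ and these words differ only in the first letter. Storing the last $\lambda(n)$ letters gives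
$$F_L(n)\le\lambda(n)\log_2|\Sigma|. \tag{3}$$

**Step 1: a lower bound by $\lambda$.** *This step shows that an algorithm with few states can only look back a little. It holds for every language.*

**Lemma 6.** $c_L(n)\ge\lambda(n)+1$.

*Proof.* Take the algorithm of Lemma 5, whose states are the $M=c_L(n)$ classes. For states $q,q'$ let $q\equiv_jq'$ mean that the outputs after $w$ from $q$ and from $q'$ agree for all words $w$ with $|w|\ge j$. Then $\equiv_0\subseteq\equiv_1\subseteq\cdots$. We have $q\equiv_{j+1}q'$ iff $qa\equiv_jq'a$ for all $a\in\Sigma$ (where $qa$ is the state after reading $a$). So $\equiv_{j+1}$ is computed from $\equiv_j$, and once $\equiv_j=\equiv_{j+1}$ the chain is constant from $j$ on. Moreover $\equiv_n$ is universal: after at least $n$ letters the window does not depend on the starting state. So the number of equivalence classes starts at most at $M$ and drops strictly until it is $1$, and therefore $\equiv_{M-1}$ is universal.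

If $M-1\le n$, consider a window of length $n$ as $u_1u_2$ with $|u_2|=M-1$. The output after reading $u_1u_2$ is the output after $u_2$ from the state reached on $u_1$, and by universality it does not depend on that state. So membership depends only on the last $M-1$ letters, and $\lambda(n)\le M-1$. If $M-1>n$, then $\lambda(n)\le n<M-1$. $\square$

By (3) and Lemma 6, $F_L=O(1)$ iff $\lambda$ is bounded.

**Step 2: a letter whose powers are harmless.** *We need padding that can be shortened.* Let $L$ be a VPL. Choose a letter $\alpha$ that is a return or internal letter if one exists; otherwise all letters are calls, and $\alpha$ is arbitrary. Let $q_j$ be the state after $\alpha^j$. If $\alpha$ is a return or internal, the stack after $\alpha^j$ is empty. If all letters are calls, the stack is never read. In both cases $q_{j+1}$ is the image of $q_j$ under a fixed map $Q\to Q$, and for every $x$, whether $\alpha^jx\in L$ depends only on $q_j$ and $x$.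

**Step 3: the gap.** *If $\lambda$ is unbounded, we find window sizes where $\lambda$ is almost the whole window.* Let $\lambda$ be unbounded, and let $m=\lambda(n)\ge1$. By minimality of $m$ there are two words of length $n$ with equal last $m-1$ letters, exactly one of them in $L$. Since membership depends only on the last $m$ letters, we may replace the first $n-m$ letters of both by $\alpha^{n-m}$. This gives
$$\alpha^{n-m}pv\in L,\qquad\alpha^{n-m}p'v\notin L,\qquad p,p'\in\Sigma,\ |v|=m-1.$$
The sequence $q_0,q_1,\dots$ arises by iterating a map on $Q$, so all its values occur among $q_0,\dots,q_{|Q|-1}$: there is $j_0\le|Q|-1$ with $q_{j_0}=q_{n-m}$. By Step 2, $\alpha^{j_0}pv\in L$ and $\alpha^{j_0}p'v\notin L$. These words have length $n'=j_0+m$ and share their last $m-1$ letters, so $\lambda(n')\ge m=n'-j_0\ge n'-|Q|+1$, and $c_L(n')\ge n'-|Q|+2$ by Lemma 6. As $m$ can be taken arbitrarily large and $n'\ge m$, this happens for infinitely many $n'$. So $F_L(n')\ge\log_2(n'-|Q|+2)$ infinitely often.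

**Step 4: the constant.** Test 2 has $F_L(n)=\log_2(n+1)$, so the factor $1$ in front of $\log_2n$ cannot be improved.

**Step 5: the classification.** ($\Leftarrow$) Let $m$ be at least the length of every $x$ used in the Boolean combination. For fixed $n\ge m$, membership of words of length $n$ depends only on the last $m$ letters; for $n<m$ trivially $\lambda(n)\le n<m$. So $\lambda\le m$ and $F_L=O(1)$ by (3).

($\Rightarrow$) If $F_L=O(1)$, then $\lambda(n)\le m$ for all $n$ and some $m$. For $|x|=m$ and $|u|=j$ we have $ux\in L\Leftrightarrow\alpha^jx\in L$, and this depends, for fixed $x$, only on $q_j$. So the set $J_x$ of those $j$ with $\alpha^jx\in L$ is ultimately periodic, and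
$$L\cap\Sigma^{\ge m}=\bigcup_{|x|=m}\big(\Sigma^*x\cap\{w:|w|\in m+J_x\}\big).$$
The finitely many remaining words $w\in L$ satisfy $\{w\}=\Sigma^*w\cap\{w':|w'|=|w|\}$. This proves Theorem 3. $\square$

## 5. Padding a window, and a language with futures of only one length

By Theorem 3 and (K), all that is missing for Theorem 1 is this: if $V_L$ is linear, then $F_L$ is linear for infinitely many window sizes. By (V2), linear $V_L$ means exponentially many class sequences, so we want to bound $S_L(n)$ by numbers $c_L(N)$ with $N=O(n)$.

If $u,u'\in\Sigma^n$ have different class sequences, there are $k$ and $z$ such that exactly one of $s_k(u)z$, $s_k(u')z$ is in $L$. A sensible person pads: for $N\ge n$ take the window $b^{N-n}u$. After deleting $\kappa=N-n+k$ letters we are left with $s_k(u)$. But (1) only allows us to append words of length exactly $\kappa$, and $z$ has the length it has. So we want to lengthen $z$.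

For a finite automaton with state set $Q$ this works. Pass to words with a common suffix $Y$ of length $|Q|^2$, which costs a constant factor in the count. Write $u=vY$, pad $v$ instead of $u$, and regard $Yz$ as the future. The two runs on $Yz$, starting from the states after $s_k(v)$ and $s_k(v')$, pass through $|Q|^2+1$ pairs of states while reading $Y$. A pair repeats, and the part in between can be repeated. So the future gets every length $|Yz|+t\cdot\mathrm{lcm}(1,\dots,|Q|^2)$, and one suitable $N$ for each residue class suffices.

With a stack this stops working. Take calls $a,b,c$ and one return $r$, and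
$$E=\{a\,w\,c\,r^{|w|+2}:w\in\{a,b\}^*\}.$$
It is a VPL: on the first letter $a$ push a special symbol, on later $a,b$ push $G$, on $c$ push $G$ and enter a popping state that only tolerates $r$; when the special symbol is popped, accept, and reject if anything follows. Let $K\ge2$ be any constant, and consider the words $u=w\,c\,r^K$ with $w\in\{a,b\}^h$, $h\ge K$, so $n=h+1+K$. For $0\le k\le h+1-K$,
$$s_k(u)\,r^{h+1-k-K}\in E\iff\text{the letter }w[k+1]\text{ is }a.$$
So $S_E(n)\ge2^{h+2-K}=2^{n-2K+1}$. Now cut off the suffix $Y=r^K$ and pad: consider the windows $b^{N-h-1}wc$ with $N\ge h+1$. A suffix of such a window that starts with $b$ or with $c$ has no continuation in $E$. The suffix starting at $w[k+1]=a$ has exactly one continuation in $E$, namely $r^{h+1-k}$. The window size $N$ allows this continuation only if $N-(h+1-k)=h+1-k$, that is, $N=2(h+1-k)$, and this holds for at most one $k$. So for *every* $N$ these windows fall into at most two $\approx_N$-classes. Using all $N=O(n)$ together does not help either: an injection into a product over linearly many $N$ would only bound $\log_2S_L(n)$ by a sum of linearly many values $F_L(N)$, and bounded $F_L$ could already reach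 that.

This is the exact point of failure. After $wc$ the future consists of returns that pop a nonempty stack. A repeated pair of *states* is useless there, since the stack contents are different, and a factor of pure popping cannot be repeated.

## 6. Cutting at the calls that the last letters pop

In the example the cure is to cut further to the left. In $u=w\,c\,r^K$ the last return of $r^K$ is matched with the call at position $P_1=h+2-K$. Cut just before $P_1$. What we keep of a suffix $s_k(u)$ is $g=w[k+1..P_1-1]$, and the future begins with the well-matched word $X_0=u[P_1..n]$. Now there is freedom: if $g$ has length $p\ge1$ and starts with $a$, then $g\,b^j\,c\,r^{p+j+1}\in E$ for all $j\ge0$, and these futures have lengths $p+2,p+4,p+6,\dots$.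

In general, let $Y$ be the last $K$ letters of $u$ and cut before the call matched with the last unmatched return of $Y$. The factor $X_0$ from this call to that return may be very long, so we cannot insist that it be common to many words $u$. But it is well-matched, so by (S1) only the map $\tau_{X_0}$ matters. We record this map, which is constantly many bits, and the position of the cut, which is $O(\log n)$ bits. An $O(\log n)$ loss is harmless when separating linear from logarithmic growth.

One cut is not enough, because the suffix $s_k(u)$ may start to the right of the cut. Then some of the calls popped by $Y$ have already been deleted, the corresponding returns of $Y$ meet an empty stack, and pumping on an empty stack is again easy. We therefore use all the calls $P_1<P_2<\cdots$ popped by $Y$ as cutting points, at most $K$ of them, and choose the cut according to where $s_k(u)$ starts. So there are two pumping situations: the future begins with a long word that has no unmatched returns, or the stack is empty.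

## 7. Pumping distinguishing words

**Lemma 7.** There is $H\ge1$ such that for every well-matched $w$ with $|w|\ge H$:
(a) some shorter well-matched $w'$ has $\tau_{w'}=\tau_w$;
(b) there is $1\le\ell\le H$ such that for all $t\ge0$ some well-matched $w_t$ has $\tau_{w_t}=\tau_w$ and $|w_t|=|w|+t\ell$.

*Proof.* For $\tau\in Q^Q$ let $W_\tau=\{w\text{ well-matched}:\tau_w=\tau\}$. It is context-free, generated from the variable $A_\tau$ by the rules

- $A_{\mathrm{id}}\to\varepsilon$;
- $A_\tau\to i$ for internal $i$ with $\tau_i=\tau$;
- $A_{\tau_2\circ\tau_1}\to A_{\tau_1}A_{\tau_2}$;
- $A_\tau\to c\,A_{\tau_1}r$ for a call $c$ and a return $r$, whenever $\tau$ is the map $q\mapsto\delta(\tau_1(q_1),r,\gamma)$ with $(q_1,\gamma)=\delta(q,c)$.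

These rules mirror the inductive definition of well-matched words and compute the induced map at each step, so $A_\tau$ generates exactly $W_\tau$. Let $H\geq 1$ be the maximum of the context-free pumping constants of the finitely many $W_\tau$. The pumping lemma writes $w\in W_{\tau}$, $|w|\ge H$, as $x_1x_2x_3x_4x_5$ with $1\le|x_2x_4|\le H$ and $x_1x_2^sx_3x_4^sx_5\in W_\tau$ for all $s\ge0$. Take $s=0$ for (a), and $\ell=|x_2x_4|$, $s=t+1$ for (b). $\square$

Fix
$$\pi=\mathrm{lcm}(1,2,\dots,|Q|^2H),\qquad K=H(H+2|Q|^2+3),\qquad C_0=(2|Q|^2+1)H.$$

**Lemma 8.** Let $C,C'$ be configurations distinguished by a word $yz$. Assume one of: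
(A) $y$ has no unmatched returns and $|y|\ge K$;
(B) $C,C'$ have empty stacks and $|yz|\ge K$.
Then for every $t\ge0$ there is a word of length $|yz|+t\pi$ distinguishing $C,C'$.

*Proof.* It suffices to find a fixed $\ell$ with $1\le\ell\le|Q|^2H$ such that for every $t\ge0$ a word of length $|yz|+t\ell$ distinguishes $C,C'$; indeed $\ell\mid\pi$.

**A long well-matched factor.** If $yz$ has a well-matched factor of length at least $H$, replace it by the words of Lemma 7(b); by (S1) the final states do not change. From now on all well-matched factors of $yz$ have length less than $H$.

**Case (A).** *We look for calls in $y$ whose stack symbols are never popped.* By (2) and the assumption, $y=y_0d_1y_1\cdots d_by_b$ with $y_i$ well-matched and $|y_i|\le H-1$. So $|y|\le b+(b+1)(H-1)<(b+1)H$, and $|y|\ge K$ gives $b\ge H+|Q|^2+1$. Suppose $d_i$ is matched in $yz$. Its partner lies in $z$, since $d_i$ is unmatched in $y$. The well-matched factor from $d_i$ to its partner contains $d_i,\dots,d_b$ and therefore also their partners, so it has length at least $2(b-i+1)$. As this length is less than $H$, we get $b-i+1<H$. Hence every $d_i$ with $i\le b-H+1$ is unmatched in $yz$; in particular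 $d_1,\dots,d_{|Q|^2+1}$ are.

Consider the pairs of states of the runs from $C$ and $C'$ just before $d_1,\dots,d_{|Q|^2+1}$. Two of these pairs coincide, say before $d_i$ and $d_j$ with $i<j\le|Q|^2+1$. Let $x=d_iy_i\cdots d_{j-1}y_{j-1}$, so $1\le|x|\le|Q|^2H$, and write $yz=y'xz''$, where $z''$ starts with $d_j$. The call $d_j$ is unmatched in $yz$, hence in $z''$. Since unmatched returns of $z''$ would precede its unmatched calls and $d_j$ is its first letter, $z''$ has no unmatched returns. The word $x$ has none either. By (S2), reading $x$ from the state pair reached after $y'$ leads back to this pair, so the same is true for $x^{t+1}$; and, again by (S2), the final states after $z''$ depend only on the pair. So $y'x^{t+1}z''$ leads to the same final states as $yz$, from $C$ and from $C'$. Take $\ell=|x|$.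

**Case (B).** *Now a long factorization has many unmatched calls or many unmatched returns.* Write $yz=w_0r_1w_1\cdots r_aw_ad_1w_{a+1}\cdots d_bw_{a+b}$ as in (2), with $|w_i|\le H-1$. As before $|yz|<(a+b+1)H$, so $a+b>2|Q|^2$, and $a\ge|Q|^2+1$ or $b\ge|Q|^2+1$.

If $b\ge|Q|^2+1$, the calls $d_1,\dots,d_{|Q|^2+1}$ are unmatched in $yz$. Two of the state pairs before them coincide, and the second paragraph of Case (A) applies with $x=d_iw_{a+i}\cdots d_{j-1}w_{a+j-1}$.

If $a\ge|Q|^2+1$, then by (S3) with $h=0$ both runs have the empty stack before each $r_i$. The state pairs before some $r_i$ and $r_j$ with $i<j\le|Q|^2+1$ coincide. The factor $x=r_iw_i\cdots r_{j-1}w_{j-1}$, $1\le|x|\le|Q|^2H$, takes both runs from a configuration with empty stack back to the same configuration, so it can be repeated. $\square$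

**Lemma 9.** If two configurations of stack height at most $h$ are distinguished by some word, they are distinguished by a word of length at most $C_0(h+1)$.

*Proof.* Let $z=z_0r_1z_1\cdots r_az_ad_1z_{a+1}\cdots d_bz_{a+b}$ be a shortest distinguishing word, factorized as in (2). We bound each ingredient by a deletion.

- $|z_i|<H$: otherwise replace $z_i$ by a shorter word by Lemma 7(a), using (S1).
- $b\le|Q|^2$: otherwise the state pairs before some $d_i,d_j$ with $i<j$ coincide. Delete the factor from $d_i$ up to just before $d_j$. From $d_j$ on there are no unmatched returns, so by (S2) the final states do not change.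
- $a\le h+|Q|^2$: otherwise, by (S3), both stacks are empty before $r_{h+1},\dots,r_{h+|Q|^2+1}$. The state pair repeats among these $|Q|^2+1$ places, and the factor in between can be deleted.

So $|z|<(a+b+1)H\le(h+2|Q|^2+1)H\le C_0(h+1)$. $\square$

## 8. From class sequences to fixed windows

**Proposition 10.** There is a constant $c_2$ (depending on the automaton) such that the following holds for all $n\ge K$. For each $\rho\in\{0,\dots,\pi-1\}$ let $N_\rho$ be any integer with $N_\rho\equiv\rho\pmod\pi$ and $N_\rho\ge(C_0+2)(n+1)$. Then
$$\log_2S_L(n)\le(K+1)\sum_\rho F_L(N_\rho)+c_2\log_2(n+1).$$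

*Proof.* Let $\mathcal U\subseteq\Sigma^n$ contain one word for each class sequence, so $|\mathcal U|=S_L(n)$. For $u\ne u'$ in $\mathcal U$ there are $k$ and $z$ such that exactly one of $s_k(u)z$, $s_k(u')z$ is in $L$.

**Step 1: recording $O(\log n)$ bits.** *We pass to words with the same last $K$ letters, the same cutting points and the same maps.* For $u\in\mathcal U$ write $u=vY$ with $|Y|=K$. Let $a$ be the number of unmatched returns of $Y$, and let $a'$ be the minimum of $a$ and the number of unmatched calls of $v$. Let $P_1<\dots<P_{a'}$ be the positions of the *last* $a'$ unmatched calls of $v$. In $u$, the call $P_{i+1}$ ($0\le i<a'$) is matched with the $(a'-i)$-th unmatched return of $Y$. Let $\mu_i$ be the position of this return in $u$; it is determined by $n,Y,a',i$. The factor $X_i=u[P_{i+1}..\mu_i]$ is well-matched. Since $a'\le K$, the data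
$$\big(Y,\ a',\ P_1,\dots,P_{a'},\ \tau_{X_0},\dots,\tau_{X_{a'-1}}\big)$$
take at most $|\Sigma|^K(K+1)(n+1)^K|Q|^{|Q|K}\le(n+1)^{c_2}$ values, for a suitable constant $c_2$. So there is $\mathcal U_1\subseteq\mathcal U$ with $|\mathcal U_1|\ge S_L(n)/(n+1)^{c_2}$ on which all data agree.

**Step 2: the $a'+1$ cuts.** *We name the pieces, including a last cut that only removes $Y$.* Put $P_0=0$, $P_{a'+1}=n-K+1$, $X_{a'}=\varepsilon$, $\mu_{a'}=n-K$. For $0\le i\le a'$ let $Y_i=u[\mu_i+1..n]$. It is a suffix of $Y$, and the same for all $u\in\mathcal U_1$. Let $u^{(i)}=u[1..P_{i+1}-1]$, of length $m_i=P_{i+1}-1\le n-K$. Then $u=u^{(i)}X_iY_i$.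

**Step 3: choosing the cut for a pair.** *Given two words, we place the cut right of the start of the distinguishing suffix and move everything behind the cut into the future.* Let $u\ne u'$ in $\mathcal U_1$ be distinguished via $k$ as above; primes denote objects of $u'$. As $u$ and $u'$ share the suffix $Y$ of length $K$, $k<n-K$. Let $i\in\{0,\dots,a'\}$ be the index with $P_i\le k<P_{i+1}$. Then
$$s_k(u)=g\,X_iY_i,\qquad s_k(u')=g'X_i'Y_i,\qquad g=u[k+1..P_{i+1}-1]=s_k(u^{(i)}),\quad g'=s_k(u'^{(i)}),$$
where $s_k$ again deletes the first $k$ letters, and $|g|=|g'|=m_i-k$. Since $\tau_{X_i'}=\tau_{X_i}$, replacing $X_i'$ by $X_i$ changes no final state. So with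
$$y:=X_iY_i,\qquad C=\mathrm{conf}(g),\qquad C'=\mathrm{conf}(g')$$
the configurations $C,C'$ are distinguished by $yz$. Here $|y|=n-m_i\ge K$. The configurations reached from $C,C'$ after $y$ have height at most $|g|+|y|\le n$ and are distinguished by $z$, so by Lemma 9 we may choose $z$ with $|z|\le C_0(n+1)$. Put $\ell_0=|yz|$; then $\ell_0\le n+C_0(n+1)$.

**Step 4: the future can be pumped.** *Claim: for all $t\ge0$ some word of length $\ell_0+t\pi$ distinguishes $C$ and $C'$.*

*Case I: $i=0$ and $a'=a$.* If $a=0$, then $X_0=\varepsilon$ and $Y_0=Y$ has no unmatched returns. If $a\ge1$, then $\mu_0$ is the position of the $a$-th, that is the last, unmatched return of $Y$, so $Y_0$ is the part of $Y$ after it and has no unmatched returns; $X_0$ is well-matched. In both cases $y=X_0Y_0$ has no unmatched returns, $|y|\ge K$, and Lemma 8(A) gives the claim.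

*Case II: $i\ge1$ or $a'<a$.* We show that $g$ has no unmatched calls. The same proof applies to $g'$, as the data agree. By (S3), $C$ and $C'$ then have empty stacks, and since $|yz|\ge K$, Lemma 8(B) gives the claim.

Suppose a call at position $p$ of $u$ lies in $g$ and is unmatched in $g$; so $P_i\le k<p<P_{i+1}$. Note that $g$ is a factor of $v$.

First, $p$ is unmatched in $v$. Otherwise its partner in $v$ is at a position $q$ outside $g$, so $q\ge P_{i+1}$. If $i=a'$ this is impossible, because $g$ is a suffix of $v$. If $i<a'$, then $P_{i+1}$ is a call, so $q\ne P_{i+1}$ and $p<P_{i+1}<q$. But then $P_{i+1}$ lies strictly inside a matched pair of $v$ and is itself matched in $v$, contrary to its choice.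

So $p$ is an unmatched call of $v$ strictly between $P_i$ and $P_{i+1}$. If $i\ge1$, this contradicts that $P_1,\dots,P_{a'}$ are the last $a'$ unmatched calls of $v$: $p$ comes after $P_1$ but is none of them. If $i=0$ and $a'<a$, then $a'$ is the number of unmatched calls of $v$, so $P_1,\dots,P_{a'}$ are all of them, and $p<P_1$ (or $a'=0$) is a contradiction. This proves the claim.

**Step 5: padding to the window sizes $N_\rho$.** *The pumped future is now brought to exactly the length that a fixed window dictates.* Fix a letter $b\in\Sigma$. For $0\le i\le a'$ and each $\rho$ let
$$U_{i,\rho}(u)=b^{N_\rho-m_i}\,u^{(i)}\in\Sigma^{N_\rho}.$$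
For $u\ne u'$ in $\mathcal U_1$ with $i,k,\ell_0$ as in Step 3, let $\rho\equiv(m_i-k)+\ell_0\pmod\pi$ and $\kappa=N_\rho-(m_i-k)\le N_\rho$. Then $\kappa\equiv\ell_0\pmod\pi$, and
$$\kappa\ge(C_0+2)(n+1)-n=C_0(n+1)+n+2\ge\ell_0.$$
By Step 4 some $x\in\Sigma^\kappa$ distinguishes $C$ and $C'$, that is, exactly one of $gx,g'x$ is in $L$. The suffix of $U_{i,\rho}(u)$ of length $N_\rho-\kappa=m_i-k$ is $g$, so $g=s_\kappa(U_{i,\rho}(u))$ and likewise $g'=s_\kappa(U_{i,\rho}(u'))$. By (1), $U_{i,\rho}(u)\not\approx_{N_\rho}U_{i,\rho}(u')$.

**Step 6: counting.** By Step 5 the map sending $u\in\mathcal U_1$ to the family of the $\approx_{N_\rho}$-classes of $U_{i,\rho}(u)$, over all $i$ and $\rho$, is injective. So $|\mathcal U_1|\le\prod_\rho c_L(N_\rho)^{a'+1}$ with $a'\le K$. Taking logarithms, with Lemma 5 and $|\mathcal U_1|\ge S_L(n)/(n+1)^{c_2}$, gives the proposition. $\square$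

## 9. The transfer theorem and the trichotomy

**Proof of Theorem 2.** The first inequality is (V1). For the second, apply Proposition 10 with $m$ in place of $n$, for each $m\in[K,n]$, choosing $N_\rho<(C_0+2)(m+1)+\pi$; these $N_\rho$ are at most $Dn$ if $D$ is large. For $m<K$ we have $S_L(m)\le|\Sigma|^K$. Hence, by (V2),
$$V_L(n)\le\log_2(n+1)+\max_{m\le n}\log_2S_L(m)\le D\max_{N\le Dn}F_L(N)+D\log_2(n+1)+D$$
for a sufficiently large constant $D$: the sum over $\rho$ has $\pi$ terms, so $D\ge(K+1)\pi$, $D\ge c_2+1$, $D\ge K\log_2|\Sigma|$ and $D\ge2(C_0+2)+\pi$ suffice.

*Logarithmic growth.* If $F_L=O(\log n)$, the second inequality gives $V_L=O(\log n)$. The converse is (V1).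

*Linear growth.* Since $F_L(n)=O(n)$ and $V_L(n)=O(n)$ always, $\bar\Theta(n)$ means the same as $\bar\Omega(n)$ for both. Let $V_L(n)\ge cn$ for infinitely many $n$. For those $n$ that are large, $D\max_{N\le Dn}F_L(N)\ge cn-D\log_2(n+1)-D\ge cn/2$. So with $c''=c/(2D)$ there is $N\le Dn$ with $F_L(N)\ge c''n\ge(c''/D)N$. As $F_L(N)=O(N)$ and $F_L(N)\ge c''n$, these $N$ are unbounded, so $F_L=\bar\Theta(n)$. Conversely, if $F_L(n)\ge cn$ for infinitely many $n$, then $V_L=\bar\Theta(n)$ by (V1). $\square$

**Proof of Theorem 1.** Apply (K). If $V_L(n)\ge cn$ for some $c>0$ and infinitely many $n$, then $F_L=\bar\Theta(n)$ by Theorem 2. If $V_L=O(\log n)$, then $F_L=O(\log n)$ by (V1). In this case Theorem 3 leaves two possibilities: $F_L=O(1)$, or $F_L(n)\ge\log_2(n-|Q|+2)$ for infinitely many $n$, that is, $F_L=\bar\Theta(\log n)$. $\square$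

## 10. How often the linear window sizes occur: proof of Theorem 4

Proposition 10 leaves the choice of $N_\rho$ in its residue class free, and this freedom gives density. Recall that the upper and lower density of a set $B$ of positive integers are the limes superior and inferior of $|B\cap[1,x]|/x$ as $x\to\infty$.

**Step 1: many class sequences.** *We turn large $V_L(n)$ into large $S_L(m)$ with $m$ comparable to $n$.* In (a), $V_L$ is not $O(\log n)$ by (V1), so by (K) there is $c>0$ for which $I=\{n:V_L(n)\ge cn\}$ is infinite. In (b), for the given $c$, the set $I$ contains all large $n$. By (V2), for every large $n\in I$ there is $m\le n$ with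
$$\log_2S_L(m)\ge cn-\log_2(n+1)\ge cn/2.$$
Since $S_L(m)\le|\Sigma|^m$, this forces $|\Sigma|\ge2$ and $m\ge\beta n$ with $\beta=c/(2\log_2|\Sigma|)$; as $m\le n$, we have $\beta\le1$. In particular $m\ge K$ for $n$ large.

**Step 2: a full residue class of good window sizes.** *We show that one residue class is good throughout an interval.* Let $A=(C_0+2)(m+1)$ and $\varepsilon=c/(8(K+1)\pi)$. For $n\in I$ large there is a residue $\rho$ such that $F_L(N)\ge\varepsilon m$ for *all* $N\equiv\rho\pmod\pi$ in $[A,2A]$. Otherwise we could choose, for every $\rho$, some $N_\rho\equiv\rho$ in $[A,2A]$ with $F_L(N_\rho)<\varepsilon m$. Proposition 10 applied to $m$ would then give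
$$cn/2\le(K+1)\pi\varepsilon m+c_2\log_2(m+1)\le cn/8+O(\log n),$$
a contradiction for large $n$.

**Step 3: counting.** For these $N$ we have $N\le2A\le4(C_0+2)m$, so $F_L(N)\ge c'N$ with $c'=\varepsilon/(4(C_0+2))$. The interval $[A,2A]$ has integer endpoints and $A+1$ integers, so there are at least $A/\pi-1$ such $N$. They are all at most $2A\le x_n:=2(C_0+2)(n+1)$. Also $A/x_n=(m+1)/(2(n+1))\ge\beta/2=:\beta'$. So for every large $n\in I$, at least $(\beta'/\pi)x_n-1$ integers $N\le x_n$ satisfy $F_L(N)\ge c'N$.

(a) As $I$ is infinite, the upper density is at least $\beta'/\pi>0$.

(b) Given a large real $x$, let $n$ be maximal with $x_n\le x$. Then $n$ is large, so $n\in I$, and $x_n\ge x-2(C_0+2)$. So at least $(\beta'/\pi)x-O(1)$ integers $N\le x$ satisfy $F_L(N)\ge c'N$, and the lower density is at least $\beta'/\pi>0$. $\square$
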